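\title{Sampling widths of mixed Sobolev classes with a Freud weight}

\begin{abstract}
We study the recovery of functions of mixed smoothness $r$ on $\mathbb R^d$ from $n$ point values, with both smoothness and error measured in $L_p$, $1\le p<\infty$, against the tensor product of the Freud weight $\exp(-a|x|^\lambda+b)$. For every real $\lambda>1$ the sampling, linear and Kolmogorov $n$-widths have the order $n^{-r_\lambda}(\log n)^{r_\lambda(d-1)}$ with $r_\lambda=(1-1/\lambda)r$. For $p=2$, $d\ge2$ and even $\lambda>4$ this answers a question of Dinh D\~ung. The proof cuts $\mathbb R^d$ into cells on which the weight is comparable to a constant, shows that the rescaled Sobolev norms on the cells decay along a hyperbolic cross, and samples each cell on a sparse grid. For $0<\lambda\le1$ the widths do not tend to zero, and for $p=2$ we find the exact asymptotic constant of the Kolmogorov and linear widths.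
\end{abstract}

\section{Introduction}

\subsection{The problem}
Let $d,r\in\mathbb N$, $\lambda>0$, $a>0$, $b\in\mathbb R$ and $1\le p<\infty$. The Freud weight on the line and its tensor product are
\[
w(x)=\exp(-a|x|^\lambda+b)\quad(x\in\mathbb R),\qquad w(\mathbf x)=\prod_{i=1}^dw(x_i)\quad(\mathbf x\in\mathbb R^d),
\]
and $\mu$ is the measure on $\mathbb R^d$ with density $w$. We write $L_p(\mu)=L_p(\mathbb R^d;\mu)$ for the space of real functions with norm $(\int|f|^p\,d\mu)^{1/p}$. Since $w$ is continuous and positive, such functions are locally integrable, so weak derivatives make sense. The Sobolev space of mixed smoothness $W^r_p(\mu)=W^r_p(\mathbb R^d;\mu)$ consists of all $f$ whose weak derivatives $D^{\mathbf k}f$, $\mathbf k\in\mathbb N_0^d$, $|\mathbf k|_\infty\le r$, lie in $L_p(\mu)$, with norm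
\[
\|f\|_{W^r_p(\mu)}=\Big(\sum_{|\mathbf k|_\infty\le r}\|D^{\mathbf k}f\|^p_{L_p(\mu)}\Big)^{1/p}.
\]
Thus $f$ may be differentiated up to $r$ times in each variable, and in all variables at once. Every such $f$ has a continuous representative (Lemma~\ref{lem:embed}), and we identify $f$ with it. The unit ball is denoted by $\mathbf W^r_p$. For $d=1$ we write $L_p(\mathbb R;w)$ and $W^r_p(\mathbb R;w)$.

How well can $f\in\mathbf W^r_p$ be recovered in $L_p(\mu)$ from $n$ numbers? Three quantities measure this. The \emph{Kolmogorov width} of a set $F$ in a normed space $X$ is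
\[
d_n(F,X)=\inf_{\dim Y\le n}\ \sup_{f\in F}\ \inf_{g\in Y}\|f-g\|_X ,
\]
where $Y$ runs over subspaces of $X$; we put $d_n=d_n(\mathbf W^r_p,L_p(\mu))$. The \emph{linear width} $\delta_n$ is the infimum of $\sup_{f\in\mathbf W^r_p}\|f-Af\|_{L_p(\mu)}$ over bounded linear operators $A\colon W^r_p(\mu)\to L_p(\mu)$ of rank at most $n$. The \emph{sampling width} allows only point values as information:
\[
\varrho_n=\inf_{\mathbf x_1,\dots,\mathbf x_n\in\mathbb R^d}\ \inf_{\varphi_1,\dots,\varphi_n\in L_p(\mu)}\ \sup_{f\in\mathbf W^r_p}\Big\|f-\sum_{i=1}^nf(\mathbf x_i)\varphi_i\Big\|_{L_p(\mu)} .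
\]
Point evaluations are bounded on $W^r_p(\mu)$ by Lemma~\ref{lem:embed}, so a sampling operator is a bounded operator of rank at most $n$; and the choice $\varphi_i=0$ has error at most $1$. Hence
\begin{equation}\label{eq:chain}
d_n\le\delta_n\le\varrho_n\le1 .
\end{equation}

Put $r_\lambda=(1-1/\lambda)r$, and write $A_n\asymp B_n$ if $cB_n\le A_n\le CB_n$ for all $n\ge2$ with constants $c,C>0$ independent of $n$. For $p=2$ and $\lambda=4$ it is known that $\varrho_n\asymp n^{-3r/4}(\log n)^{3(d-1)r/4}$ for all $d$ and $r$. The question, which comes from \cite{Dung}, is whether for $p=2$, $d\ge2$, $r\in\mathbb N$ and every even integer $\lambda>4$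
\begin{equation}\label{eq:question}
\varrho_n\asymp n^{-r_\lambda}(\log n)^{r_\lambda(d-1)} .
\end{equation}

\subsection{Results}
The answer is yes, and neither the parity of $\lambda$ nor the condition $\lambda>4$ is needed.

\begin{theorem}\label{thm:A}
Let $d,r\in\mathbb N$, let $\lambda>1$ be real, $a>0$, $b\in\mathbb R$ and $1\le p<\infty$. Then for $n\ge2$
\[
d_n\asymp\delta_n\asymp\varrho_n\asymp n^{-r_\lambda}(\log n)^{r_\lambda(d-1)},
\]
with constants that depend only on $d,r,\lambda,a,p$.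
\end{theorem}

The case $p=2$, $d\ge2$, $\lambda>4$ even is \eqref{eq:question}. Two complements, not needed for Theorem~\ref{thm:A}, show that the condition $\lambda>1$ is exact and give the constant in the Hilbert case.

\begin{theorem}\label{thm:B}
If $0<\lambda\le1$, there is $c>0$ with $c\le d_n\le\varrho_n\le1$ for all $n$. Hence $\varrho_n\to0$ if and only if $\lambda>1$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $p=2$ and let $\lambda>1$ be real. Then
\[
\lim_{n\to\infty}\Big(\frac n{(\log n)^{d-1}}\Big)^{r_\lambda}d_n=\Big(\frac{c_{\lambda,a}^{\,d}}{(d-1)!}\Big)^{r_\lambda},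
\]
where, with the Beta function $\mathrm B$,
\[
c_{\lambda,a}=\frac1\pi\int_{\mathbb R}\sqrt{\Big(1-\big(\tfrac{a\lambda}2\big)^2|t|^{2\lambda-2}\Big)_+}\,dt=\frac1{\pi(\lambda-1)}\Big(\frac2{a\lambda}\Big)^{\frac1{\lambda-1}}\mathrm B\Big(\frac1{2(\lambda-1)},\frac32\Big).
\]
The same holds for $\delta_n$. Consequently
$\liminf_{n\to\infty}\big(n/(\log n)^{d-1}\big)^{r_\lambda}\varrho_n\ge\big(c_{\lambda,a}^{\,d}/(d-1)!\big)^{r_\lambda}$.
\end{theorem}

The exact asymptotic constant of $\varrho_n$ is not determined here.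

\subsection{Which rate to expect}
On a bounded interval, piecewise polynomial interpolation at $n$ points has error of order $n^{-r}$. On the line something is lost, and the Gaussian weight shows how much.

\begin{example}\label{ex:gauss}
Let $d=1$, $p=2$, $w(x)=e^{-x^2/2}$, $H=W^r_2(\mathbb R;w)$, $L=L_2(\mathbb R;w)$. The Hermite polynomials $h_k=(-1)^kw^{(k)}/w$, $k\ge0$, form an orthogonal basis of $L$ and satisfy $h_k'=kh_{k-1}$ and $(h_{k-1}w)'=-h_kw$. If $f,f'\in L$, test the weak derivative against $h_{k-1}w\,\chi(\cdot/N)$, where $\chi\in C_c^\infty(\mathbb R)$ equals $1$ near $0$, and let $N\to\infty$; this gives $\langle f',h_{k-1}\rangle_L=\langle f,h_k\rangle_L$. Hence for $f\in H$ and $l\le\min(r,k)$,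
\[
\langle f^{(l)},h_k^{(l)}\rangle_L=\tfrac{k!}{(k-l)!}\langle f^{(l)},h_{k-l}\rangle_L=\tfrac{k!}{(k-l)!}\langle f,h_k\rangle_L ,
\]
so $\langle f,h_k\rangle_H=\sigma_k\langle f,h_k\rangle_L$ with $\sigma_k=\sum_{l\le\min(r,k)}k!/(k-l)!$. It follows that $(h_k)$ is also an orthogonal basis of $H$, and Lemma~\ref{lem:hilbert} below gives $d_n=\delta_n=\sigma_n^{-1/2}\sim n^{-r/2}$; for $r=1$, exactly $d_n=(n+1)^{-1/2}$. This agrees with $r_2=r/2$ and with $c_{2,1/2}=\frac2\pi\mathrm B(\frac12,\frac32)=1$.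
\end{example}

For general $\lambda>1$ the exponent comes from a local length scale. Near a large $x$ the slope of $\log w$ is $-a\lambda x^{\lambda-1}$, so $w$ changes by a bounded factor over a distance $x^{1-\lambda}$. A bump of that width placed at $x$ does not see the weight, and the ratio of its $W^r_p$ norm to its $L_p$ norm is about $x^{r(\lambda-1)}$. The interval $[-X,X]$ holds about $\int_{-X}^X|x|^{\lambda-1}dx\approx X^\lambda$ disjoint bumps of this kind. With $n\approx X^\lambda$ points one of them is missed, and the error is at least about $X^{-r(\lambda-1)}\approx n^{-r_\lambda}$. In $d$ variables take products of bumps. If the $i$-th factor is the $m_i$-th bump counted from the origin, the ratio of norms is about $(m_1\cdots m_d)^{r_\lambda}$, and the number of $\mathbf m$ with $m_1\cdots m_d\le M$ is of order $M(\log M)^{d-1}$. Equating this with $n$ gives the error $M^{-r_\lambda}\approx n^{-r_\lambda}(\log n)^{r_\lambda(d-1)}$. This argument is the proof of the lower bound.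 The substance of Theorem~\ref{thm:A} is that point values attain this rate with no further logarithm.

\subsection{Conventions}
Multiplying $w$ by a constant multiplies both norms by the same factor and changes no width, so we take $b=0$. Except in the proof of Theorem~\ref{thm:B}, $\lambda>1$, and
\[
\theta=1-1/\lambda\in(0,1),\qquad r_\lambda=r\theta .
\]
The letters $C,c$ denote positive constants that depend only on $d,r,\lambda,a,p$ and may change from line to line; further dependence is shown by a subscript. A sampling operator with fewer than $n$ points is padded with zero functions. We use the standard fact that a function of one variable with locally integrable weak derivatives up to order $j$ has a representative for which the derivatives of order less than $j$ are locally absolutely continuous.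

\section{Cells, and the case $d=r=p=1$}\label{sec:simple}

We cut the line at the points where $|x|^\lambda$ is an integer. Let $y_m=m^{1/\lambda}$ for $m\in\mathbb N_0$, and for $m\in\mathbb N$ let $I_m=[y_{m-1},y_m)$ and $I_{-m}=[-y_m,-y_{m-1})$. The cells $I_m$, $m\in\mathbb Z_*=\mathbb Z\setminus\{0\}$, tile $\mathbb R$. On $I_m$ we have $|m|-1\le|x|^\lambda\le|m|$, so
\begin{equation}\label{eq:osc}
\sup_{I_m}w\le e^a\inf_{I_m}w .
\end{equation}
The length $\ell_m=y_{|m|}-y_{|m|-1}$ of $I_m$ satisfies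
\begin{equation}\label{eq:len}
\lambda^{-1}|m|^{-\theta}\le\ell_m\le|m|^{-\theta}.
\end{equation}
Indeed, for $m\ge1$, $\ell_m=\int_{m-1}^m\lambda^{-1}t^{-\theta}dt\ge\lambda^{-1}m^{-\theta}$, and $\ell_m=m^{1/\lambda}\big(1-(1-1/m)^{1/\lambda}\big)\le m^{1/\lambda}\cdot m^{-1}$ because $t^{1/\lambda}\ge t$ on $[0,1]$.

We prove $\varrho_n\le Cn^{-\theta}$ for $d=r=p=1$. Fix an integer $M\ge1$ and $f\in W^1_1(\mathbb R;w)$. The cells with $|m|>M$ receive no points, and those with $|m|\le M$ receive just enough points to make the error factor $M^{-\theta}$.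

\emph{Far cells.} The function $|f|$ is locally absolutely continuous, and its derivative is at most $|f'|$ in modulus. Since $w'=-a\lambda x^{\lambda-1}w$ for $x>0$, one integration by parts over $[1,Z]$ gives
\[
a\lambda\int_1^Zx^{\lambda-1}|f|\,w\,dx=-\int_1^Z|f|\,w'\,dx\le|f(1)|w(1)+\int_1^Z|f'|\,w\,dx .
\]
For an absolutely continuous $h$ on $[0,1]$ choose $t_0$ with $|h(t_0)|\le\|h\|_{L_1(0,1)}$; then
\begin{equation}\label{eq:point}
|h(t)|\le\|h\|_{L_1(0,1)}+\|h'\|_{L_1(0,1)}\qquad(0\le t\le1).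
\end{equation}
As $w(1)\le w$ on $[0,1]$, the boundary term is at most $\int_0^1(|f|+|f'|)w$. Letting $Z\to\infty$ and treating the negative half-line by reflection,
\begin{equation}\label{eq:toy}
a\lambda\int_{|x|\ge1}|x|^{\lambda-1}|f|\,w\,dx\le\|f\|_{W^1_1(\mathbb R;w)} .
\end{equation}
One derivative buys one factor $|x|^{\lambda-1}$. On the far cells $|x|^{\lambda-1}\ge y_M^{\lambda-1}=M^\theta$, so approximating $f$ by zero there costs at most $(a\lambda)^{-1}M^{-\theta}\|f\|_{W^1_1(\mathbb R;w)}$.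

\emph{Near cells.} Split $I_m$, $|m|\le M$, into $n_m=\lceil(M/|m|)^\theta\rceil$ equal parts and replace $f$ on each part $J$ by its value at the midpoint. On $J$ the pointwise error is at most $\int_J|f'|$, and $|J|=\ell_m/n_m\le M^{-\theta}$ by \eqref{eq:len}. By \eqref{eq:osc} the error on $I_m$ in $L_1(w)$ is at most $e^aM^{-\theta}\int_{I_m}|f'|w$. Since $\lceil t\rceil\le2t$ for $t\ge1$, the number of points is at most
\[
4M^\theta\sum_{m\le M}m^{-\theta}\le4M^\theta\int_0^Mt^{-\theta}dt=4\lambda M .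
\]
So $4\lambda M$ points give the error $\big(e^a+(a\lambda)^{-1}\big)M^{-\theta}$, and $M=\lfloor n/(4\lambda)\rfloor$ proves the claim for $n\ge4\lambda$. The count works because $\theta<1$: the cells near the origin get many points, yet the total is comparable to the number of near cells. With exponent $1$ in place of $\theta$ the sum would be $M\sum_{m\le M}1/m$, and a factor $\log M$ would be lost.

For $d\ge2$ we use products of cells and sample those with $|m_1\cdots m_d|\le M$ (Figure~\ref{fig:cross}). Two new difficulties appear.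

First, in one variable the interpolation error depends only on the top derivative, and rescaling $I_m$ to $[0,1]$ multiplies it by $\ell_m^r\le|m|^{-r_\lambda}$. On a square, a function of $t_1$ alone has $D^{(r,r)}g=0$ and is still hard to interpolate, so lower mixed derivatives enter the error, and rescaling multiplies $D^{\mathbf k}f$ only by $\prod_i|m_i|^{-\theta k_i}$. The missing factor $\prod_i|m_i|^{-\theta(r-k_i)}$ must come from an iterated form of \eqref{eq:toy}, now needed on the near cells as well. This is Section~\ref{sec:weighted}.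

Second, the sampling method available on the cube has error $n^{-r}$ only up to a power of $\log n$. But we aim at the smaller exponent $r_\lambda<r$. It is enough to have error $n^{-s}$ on the cube for one $s\in(r_\lambda,r)$ (Section~\ref{sec:cube}); then the exponent $\theta$ in $n_m$ is replaced by $q=r_\lambda/s$, which is still less than $1$, and the count survives (Section~\ref{sec:proofA}). The logarithm in Theorem~\ref{thm:A} comes only from the number of cells.

\begin{figure}[ht]
\centering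
\begin{tikzpicture}[scale=1.6]
\foreach \x/\n in {1/8,2/4,3/2,4/2,5/1,6/1,7/1,8/1}{
  \foreach \y in {1,...,\n}{
    \draw[fill=gray!15] ({sqrt(\x-1)},{sqrt(\y-1)}) rectangle ({sqrt(\x)},{sqrt(\y)});}}
\draw[->] (0,0) -- (3.15,0) node[right] {$x_1$};
\draw[->] (0,0) -- (0,3.15) node[above] {$x_2$};
\node[below] at (1,0) {$1$};
\node[below] at (2,0) {$2$};
\node[below] at (2.828,0) {$\sqrt8$};
\node[left] at (0,1) {$1$};
\node[left] at (0,2) {$2$};
\node[left] at (0,2.828) {$\sqrt8$};
\end{tikzpicture}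
\caption{The cells $[\sqrt{m_1-1},\sqrt{m_1})\times[\sqrt{m_2-1},\sqrt{m_2})$ with $m_1m_2\le8$ in the first quadrant ($d=2$, $\lambda=2$, $M=8$). On each cell the weight $e^{-a(x_1^2+x_2^2)}$ varies by at most the factor $e^{2a}$. Sample points are placed only in these cells and their mirror images in the other quadrants.}
\label{fig:cross}
\end{figure}

\section{Preliminaries}\label{sec:prelim}

\subsection{Lower bounds for widths}
We recall Tikhomirov's theorem: \emph{if $B_E$ is the unit ball of a subspace $E$ of a normed space $X$ and $\dim E\ge n+1$, then $d_n(B_E,X)\ge1$.} When $X$ is a Hilbert space this is elementary: for $\dim Y\le n$ the orthogonal projection of $E$ to $Y$ kills some unit vector, whose distance to $Y$ is $1$. We use the theorem in the following form. If $E\subset W^r_p(\mu)$ is a subspace with $\dim E\ge n+1$, then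
\begin{equation}\label{eq:tikh}
\|f\|_{W^r_p(\mu)}\le K\|f\|_{L_p(\mu)}\ \text{ for all }f\in E\quad\Longrightarrow\quad d_n\ge K^{-1},
\end{equation}
because $\mathbf W^r_p$ contains the $L_p(\mu)$-ball of $E$ of radius $K^{-1}$.

In the Hilbert case the widths are singular numbers. Let $H\subset L$ be infinite-dimensional Hilbert spaces, real or complex, with bounded embedding $T\colon H\to L$. If $T$ is compact, the spectral theorem for $T^*T$ yields an orthonormal basis $(e_k)_{k\ge1}$ of $H$ and numbers $s_1\ge s_2\ge\dots>0$, $s_k\to0$, with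
\begin{equation}\label{eq:eigen}
\langle f,e_k\rangle_L=s_k^2\langle f,e_k\rangle_H\qquad(f\in H,\ k\ge1).
\end{equation}

\begin{lemma}\label{lem:hilbert}
Let $(e_k)$ be an orthonormal basis of $H$ satisfying \eqref{eq:eigen} with $s_k\downarrow0$, and let $N(\Lambda)=\#\{k:s_k^{-2}\le\Lambda\}$.
\begin{itemize}
\item[(a)] The Kolmogorov and linear $n$-widths of the unit ball of $H$ in $L$ equal $s_{n+1}$.
\item[(b)] If $\|f\|_H^2\le\Lambda\|f\|_L^2$ on a subspace $E\subset H$, then $N(\Lambda)\ge\dim E$.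
\item[(c)] If $\|f\|_H^2>\Lambda\|f\|_L^2$ for all nonzero $f$ in the common kernel $G$ of $n$ linear functionals on $H$, then $N(\Lambda)\le n$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:eigen}, $\|f\|_L^2=\sum_ks_k^2|\langle f,e_k\rangle_H|^2$. (a) The $H$-orthogonal projection onto the span of $e_1,\dots,e_n$ has error at most $s_{n+1}$; on the span of $e_1,\dots,e_{n+1}$ we have $\|f\|_H\le s_{n+1}^{-1}\|f\|_L$, and the argument for \eqref{eq:tikh} gives $d_n\ge s_{n+1}$. Put $N=N(\Lambda)$. (b) If $\dim E>N$, some $0\ne f\in E$ is $H$-orthogonal to $e_1,\dots,e_N$, and $\|f\|_L^2\le s_{N+1}^2\|f\|_H^2<\Lambda^{-1}\|f\|_H^2$. (c) On the span of $e_1,\dots,e_N$ we have $\|f\|_H^2\le\Lambda\|f\|_L^2$, so this span meets $G$ only in $0$, which forces $N\le n$.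
\end{proof}

\subsection{Sections and continuity}
Inequalities in one variable are transferred to $\mathbb R^d$ one variable at a time. For weak derivatives this needs the following fact, which holds equally for each of the other variables. Write $\mathbf x=(x_1,x')$.

\begin{lemma}\label{lem:section}
Let $d\ge2$, $f\in W^r_p(\mu)$ and $l'\in\{0,\dots,r\}^{d-1}$. For almost every $x'$ the section $D^{(0,l')}f(\cdot,x')$ lies in $W^r_p(\mathbb R;w)$, and its weak derivative of order $l\le r$ is $D^{(l,l')}f(\cdot,x')$.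
\end{lemma}

\begin{proof}
Fix $l\le r$ and put $g=D^{(0,l')}f$, $h=D^{(l,l')}f$. For $\chi\in C_c^\infty(\mathbb R^d)$,
\[
\int g\,\partial_1^l\chi=(-1)^{|l'|_1}\int f\,D^{(l,l')}\chi=(-1)^l\int h\,\chi ,
\]
so $h=\partial_1^lg$ weakly. By Fubini's theorem the sections of $g$ and $h$ lie in $L_p(\mathbb R;w)$, hence are locally integrable, for almost every $x'$. For $\varphi\in C_c^\infty(\mathbb R)$ put $F_\varphi(x')=\int_{\mathbb R}\big(g\varphi^{(l)}-(-1)^lh\varphi\big)(x_1,x')\,dx_1$. Taking $\chi=\varphi(x_1)\psi(x')$ gives $\int F_\varphi\psi\,dx'=0$ for all $\psi\in C_c^\infty(\mathbb R^{d-1})$, so $F_\varphi=0$ almost everywhere. The exceptional set depends on $\varphi$, so we reduce to countably many $\varphi$. For $N\in\mathbb N$ the test functions supported in $[-N,N]$ form a subset of the separable metric space $C^l[-N,N]$ and therefore contain a countable $C^l$-dense subset $\mathcal D_N$. Off one null set the sections are locally integrable and $F_\varphi(x')=0$ for all $\varphi\in\bigcup_N\mathcal D_N$.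 For such $x'$ the map $\varphi\mapsto F_\varphi(x')$ is continuous in the norm of $C^l[-N,N]$, so it vanishes for every test function. Take the union of the null sets over $l\le r$.
\end{proof}

Let $Q=[0,1]^d$ and let $W^r_p(Q)$ be the unweighted mixed space, $\|g\|^p_{W^r_p(Q)}=\sum_{|\mathbf k|_\infty\le r}\|D^{\mathbf k}g\|^p_{L_p(Q)}$, with weak derivatives taken in the open cube.

\begin{lemma}\label{lem:embed}
$C^\infty(Q)$ is dense in $W^r_p(Q)$, and $W^r_p(Q)$ embeds continuously into $C(Q)$. Every $f\in W^r_p(\mu)$ has a continuous representative, and $f\mapsto f(\mathbf x)$ is bounded on $W^r_p(\mu)$ for each $\mathbf x$.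
\end{lemma}

\begin{proof}
Let $\mathbf z$ be the center of $Q$. For $0<\eta<1$ the function $g_\eta=g(\mathbf z+\eta(\cdot-\mathbf z))$ is defined on a cube that contains $Q$ in its interior, and $D^{\mathbf k}g_\eta=\eta^{|\mathbf k|_1}(D^{\mathbf k}g)_\eta\to D^{\mathbf k}g$ in $L_p(Q)$ as $\eta\uparrow1$, since $p<\infty$. Mollifications of $g_\eta$ are smooth on $Q$ and converge to $g_\eta$ in $W^r_p(Q)$. For smooth $g$, applying \eqref{eq:point} in $t_1$, then in $t_2$ to $g$ and $\partial_1g$, and so on, gives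
\[
\|g\|_{C(Q)}\le\sum_{\mathbf l\in\{0,1\}^d}\|D^{\mathbf l}g\|_{L_1(Q)}\le2^d\|g\|_{W^r_p(Q)} .
\]
So smooth approximants that converge in $W^r_p(Q)$ converge uniformly, and the embedding follows. On any cube of side $1$ the weight $w$ is bounded below, so the restriction of $f\in W^r_p(\mu)$ lies in the unweighted space with controlled norm; the continuous representatives agree where the interiors of two cubes overlap.
\end{proof}

\subsection{The hyperbolic cross}
For $\mathbf m\in\mathbb Z_*^d$ let $\pi(\mathbf m)=\prod_i|m_i|$. For $M\ge1$ put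
\[
\nu_d(M)=\#\{\mathbf m\in\mathbb N^d:\pi(\mathbf m)\le M\},\qquad\Phi(M)=M(1+\log M)^{d-1}.
\]
The function $\Phi$ is a continuous increasing bijection of $[1,\infty)$ onto itself.

\begin{lemma}\label{lem:count}
Let $M\ge1$.
\begin{itemize}
\item[(a)] $c_0\Phi(M)\le\nu_d(M)\le\Phi(M)$ with $c_0>0$ depending only on $d$.
\item[(b)] For $0<q<1$, $\ \sum_{\mathbf m\in\mathbb N^d,\ \pi(\mathbf m)\le M}\big(M/\pi(\mathbf m)\big)^q\le C_q\Phi(M)$.
\item[(c)] If $n\ge2$, $A\ge1$ and $A^{-1}n\le\Phi(M)\le An$, then $c_A\,n(\log n)^{-(d-1)}\le M\le C_A\,n(\log n)^{-(d-1)}$.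
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $d=1$, $M/2\le\lfloor M\rfloor\le M$. For $d\ge2$ use $\nu_d(M)=\sum_{k\le M}\nu_{d-1}(M/k)$ and induction. From above, the sum is at most $M(1+\log M)^{d-2}\sum_{k\le M}1/k\le\Phi(M)$. From below, keep only $k\le\sqrt M$, for which $1+\log(M/k)\ge\frac12(1+\log M)$, and use
\[
\sum_{k\le\sqrt M}\frac1k\ge\max\big(1,\tfrac12\log M\big)\ge\tfrac13\cdot1+\tfrac23\cdot\tfrac12\log M=\tfrac13(1+\log M).
\]
(b) Group the terms by $2^{-j-1}M<\pi(\mathbf m)\le2^{-j}M$, $j\ge0$. The $j$-th group is empty if $2^{-j}M<1$; otherwise it has at most $\Phi(2^{-j}M)\le2^{-j}\Phi(M)$ terms, each at most $2^{(j+1)q}$. The total is at most $2^q\Phi(M)\sum_j2^{-j(1-q)}$.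

(c) Since $\log(1+x)\le x$, we have $\log M\le\log\Phi(M)\le d\log M$. Therefore $\log n\le\log A+d\log M\le C_A(1+\log M)$ and $1+\log M\le1+\log(An)\le C_A\log n$. Now use $M=\Phi(M)(1+\log M)^{-(d-1)}$.
\end{proof}

\section{The weighted inequality and the decay of cell norms}\label{sec:weighted}

We extend \eqref{eq:toy} to all $p$ and to several derivatives: $j$ derivatives buy the factor $|x|^{j(\lambda-1)}$. Case (b) of the lemma, with a constant independent of the starting point, is needed only for Theorem~\ref{thm:C}.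

\begin{lemma}\label{lem:tail}
Let $j\in\mathbb N_0$. There is $C_j$ such that for every real or complex $g\in W^j_p(\mathbb R;w)$:
\begin{itemize}
\item[(a)] $\displaystyle\int_1^\infty x^{pj(\lambda-1)}|g|^pw\,dx\le C_j\sum_{i=0}^j\int_0^\infty|g^{(i)}|^pw\,dx$;
\item[(b)] if $Y\ge1$ and $g^{(i)}(Y)=0$ for $i<j$, then $\displaystyle\int_Y^\infty x^{pj(\lambda-1)}|g|^pw\,dx\le C_j\sum_{i=0}^j\int_Y^\infty|g^{(i)}|^pw\,dx$.
\end{itemize}
The mirror statements hold on the negative half-line.
\end{lemma}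

\begin{proof}
\emph{One derivative.} To iterate, we need the inequality for the weights $u=x^\alpha w$, $\alpha\ge0$. Let $U(x)=a\lambda x^{\lambda-1}$, so that $u'=(-U+\alpha/x)u$ and $U'=(\lambda-1)U/x$ for $x>0$. Let $g$ be locally absolutely continuous with $g'$ locally in $L_p$. We claim that for $1\le Y<Z$
\begin{equation}\label{eq:ibp}
\int_Y^ZU^p|g|^pu\,dx\le2U(Y)^{p-1}|g(Y)|^pu(Y)+C_\alpha\int_Y^Z(|g|^p+|g'|^p)u\,dx ,
\end{equation}
with $C_\alpha$ independent of $Y,Z,g$. The function $|g|^p$ is locally absolutely continuous and $|(|g|^p)'|\le p|g|^{p-1}|g'|$ almost everywhere. With $F=U^{p-1}|g|^pu$ and $\alpha'=\alpha+(p-1)(\lambda-1)$,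
\[
F'=-U^p|g|^pu+\frac{\alpha'}xU^{p-1}|g|^pu+U^{p-1}(|g|^p)'u .
\]
Integrate over $[Y,Z]$, drop $-F(Z)\le0$ and use $1/x\le1$:
\[
\int_Y^ZU^p|g|^pu\le F(Y)+\alpha'\int_Y^ZU^{p-1}|g|^pu+p\int_Y^Z(U|g|)^{p-1}|g'|\,u .
\]
Young's inequality with exponents $p/(p-1)$ and $p$ gives $\alpha'U^{p-1}\le\frac14U^p+C_\alpha$ and $p(U|g|)^{p-1}|g'|\le\frac14U^p|g|^p+C|g'|^p$; for $p=1$ both are trivial. The left side is finite, so half of it can be subtracted from both sides, which is \eqref{eq:ibp}.

\emph{Induction on $j$.} For $j=0$ there is nothing to prove. Let $j\ge1$ and apply \eqref{eq:ibp} with $\alpha=p(j-1)(\lambda-1)$ and $Z\to\infty$. The left side becomes $(a\lambda)^p\int_Y^\infty x^{pj(\lambda-1)}|g|^pw$. The integral on the right is bounded by the case $j-1$ for $g$ and for $g'$, both in $W^{j-1}_p(\mathbb R;w)$; in (b) both satisfy the vanishing condition of order $j-1$. The boundary term is zero in (b). In (a), $Y=1$, and \eqref{eq:point} with H\"older's inequality gives $|g(1)|^p\le2^{p-1}\int_0^1(|g|^p+|g'|^p)\,dx\le2^{p-1}e^a\int_0^1(|g|^p+|g'|^p)w\,dx$.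
\end{proof}

For $0\le k\le r$ let $\omega_k$ be the step function equal to $|m|^{p\theta(r-k)}$ on $I_m$. For $|m|\ge2$ and $x\in I_m$ we have $|x|\ge1$ and $|x|\ge(|m|-1)^{1/\lambda}\ge(|m|/2)^{1/\lambda}$, so $|m|^\theta\le2^\theta|x|^{\lambda-1}$; on $I_{\pm1}$, $\omega_k=1$. Lemma~\ref{lem:tail}(a) with $j=r-k$, applied to $g^{(k)}$ on both half-lines, therefore gives
\begin{equation}\label{eq:omega}
\int_{\mathbb R}\omega_k|g^{(k)}|^pw\,dx\le C\sum_{l=0}^r\int_{\mathbb R}|g^{(l)}|^pw\,dx\qquad(g\in W^r_p(\mathbb R;w),\ 0\le k\le r).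
\end{equation}

Now pass to $\mathbb R^d$. For $\mathbf m\in\mathbb Z_*^d$ let $I_{\mathbf m}=\prod_iI_{m_i}$, let $A_{\mathbf m}$ be the coordinatewise increasing affine map of $Q$ onto $\overline{I_{\mathbf m}}$, and let $\kappa_{\mathbf m}=|I_{\mathbf m}|\sup_{I_{\mathbf m}}w$. By \eqref{eq:osc} and a change of variables, for every measurable $h$,
\begin{equation}\label{eq:transfer}
e^{-ad}\kappa_{\mathbf m}\|h\circ A_{\mathbf m}\|^p_{L_p(Q)}\le\|h\|^p_{L_p(I_{\mathbf m};\mu)}\le\kappa_{\mathbf m}\|h\circ A_{\mathbf m}\|^p_{L_p(Q)} .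
\end{equation}
The next statement is the heart of the upper bound: the full Sobolev norm of the rescaled piece, with all its lower-order terms, carries the factor $\pi(\mathbf m)^{-r_\lambda}$.

\begin{proposition}\label{prop:decay}
For $f\in W^r_p(\mu)$ and $f_{\mathbf m}=f\circ A_{\mathbf m}$,
\[
\sum_{\mathbf m\in\mathbb Z_*^d}\pi(\mathbf m)^{pr_\lambda}\,\kappa_{\mathbf m}\,\|f_{\mathbf m}\|^p_{W^r_p(Q)}\le C\|f\|^p_{W^r_p(\mu)} .
\]
\end{proposition}

\begin{proof}
Fix $\mathbf k$ with $|\mathbf k|_\infty\le r$. By Lemma~\ref{lem:section} we may apply \eqref{eq:omega} with $k=k_1$ to almost every section in $x_1$ of $D^{(0,k_2,\dots,k_d)}f$. Multiply by $\prod_{i\ge2}\omega_{k_i}(x_i)w(x_i)$ and integrate over $x'$; all integrands are nonnegative, so Tonelli's theorem gives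
\[
\int\prod_{i\ge1}\omega_{k_i}(x_i)\,|D^{\mathbf k}f|^p\,d\mu\le C\sum_{l_1\le r}\int\prod_{i\ge2}\omega_{k_i}(x_i)\,|D^{(l_1,k_2,\dots,k_d)}f|^p\,d\mu .
\]
For each $l_1$ the same step in $x_2$, applied to the sections of $D^{(l_1,0,k_3,\dots,k_d)}f$, removes $\omega_{k_2}$ at the price of a sum over $l_2\le r$. After $d$ steps,
\begin{equation}\label{eq:multi}
\sum_{\mathbf m}\prod_i|m_i|^{p\theta(r-k_i)}\,\|D^{\mathbf k}f\|^p_{L_p(I_{\mathbf m};\mu)}\le C\|f\|^p_{W^r_p(\mu)} .
\end{equation}
This is where the mixed norm is used: every $D^{\mathbf l}f$ with $|\mathbf l|_\infty\le r$ occurs. Rescaling supplies the complementary factor. Since $D^{\mathbf k}f_{\mathbf m}=\prod_i\ell_{m_i}^{k_i}\cdot(D^{\mathbf k}f)\circ A_{\mathbf m}$, \eqref{eq:len} and \eqref{eq:transfer} give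
\[
\pi(\mathbf m)^{pr\theta}\kappa_{\mathbf m}\|D^{\mathbf k}f_{\mathbf m}\|^p_{L_p(Q)}\le e^{ad}\prod_i|m_i|^{pr\theta-p\theta k_i}\,\|D^{\mathbf k}f\|^p_{L_p(I_{\mathbf m};\mu)} .
\]
Sum over $\mathbf m$ using \eqref{eq:multi}, then over $\mathbf k$.
\end{proof}

\section{Sampling on the unit cube}\label{sec:cube}

We need a sampling operator on $Q$ with error $n^{-s}$ for some $s>r_\lambda$. Interpolation on a full grid of $n$ points would give only the bound $n^{-r/d}$. We therefore expand the tensor interpolant into dyadic differences, whose norms decay like $2^{-r|\mathbf k|_1}$ while their cost grows like $2^{|\mathbf k|_1}$, and keep those with $|\mathbf k|_1\le K$.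

\begin{proposition}\label{prop:cube}
Let $0<s<r$. For every $n\ge1$ there is an operator $S_ng=\sum_{i=1}^ng(\mathbf t_i)\psi_i$ with $\mathbf t_i\in(0,1)^d$ and $\psi_i\in L_\infty(Q)$ such that $\|g-S_ng\|_{L_p(Q)}\le C_sn^{-s}\|g\|_{W^r_p(Q)}$ for all $g\in W^r_p(Q)$.
\end{proposition}

\begin{proof}
\emph{One variable.} Fix $r$ distinct nodes in $(0,1)$ and let $\mathcal I_0h$ be the polynomial of degree less than $r$ that interpolates $h$ at them; then $\|\mathcal I_0h\|_\infty\le C\|h\|_\infty$. For $k\ge0$ split $[0,1]$ into $2^k$ equal intervals, half-open except the last, and let $\mathcal I_kh$ be the affine copy of this interpolant on each of them. Let $h$ be smooth and $\tau$ its Taylor polynomial of degree $r-1$ at $0$. The integral form of the remainder gives $\|h-\tau\|_\infty\le\|h^{(r)}\|_{L_1(0,1)}$, and $\mathcal I_0\tau=\tau$, so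
\[
\|h-\mathcal I_0h\|_\infty=\|(h-\tau)-\mathcal I_0(h-\tau)\|_\infty\le C\|h^{(r)}\|_{L_p(0,1)} .
\]
Rescaling to an interval $J$ of length $2^{-k}$ multiplies both $L_p$ norms by $2^{-k/p}$ and produces the factor $2^{-kr}$ from the chain rule: $\|h-\mathcal I_kh\|_{L_p(J)}\le C2^{-kr}\|h^{(r)}\|_{L_p(J)}$. Summing $p$-th powers over $J$ gives the same bound on $(0,1)$. Put $\Delta_0=\mathcal I_0$ and $\Delta_k=\mathcal I_k-\mathcal I_{k-1}$. Then
\begin{equation}\label{eq:delta1}
\|\Delta_kh\|_{L_p(0,1)}\le C2^{-kr}\|h\|_{W^r_p(0,1)}\qquad(k\ge0),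
\end{equation}
by the triangle inequality for $k\ge1$ and by \eqref{eq:point} for $k=0$. We have $\Delta_kh=\sum_\xi h(\xi)\psi_{k,\xi}$ with at most $r2^k+r2^{k-1}\le2r2^k$ nodes $\xi\in(0,1)$ and bounded $\psi_{k,\xi}$.

\emph{Tensor differences.} For $\mathbf k\in\mathbb N_0^d$ let $\Delta_{\mathbf k}=\Delta^{(1)}_{k_1}\cdots\Delta^{(d)}_{k_d}$, the $i$-th factor acting on $t_i$; explicitly, $\Delta_{\mathbf k}g(\mathbf t)=\sum g(\xi_1,\dots,\xi_d)\prod_i\psi_{k_i,\xi_i}(t_i)$. This operator is bounded from $C(Q)$ to $L_\infty(Q)$ and uses at most $(2r)^d2^{|\mathbf k|_1}$ nodes. Let $g\in C^\infty(Q)$ and $G=\Delta^{(2)}_{k_2}\cdots\Delta^{(d)}_{k_d}g$. It is a finite sum of terms $g(t_1,\xi')\psi(t_2,\dots,t_d)$ with fixed $\xi'$, so it is smooth in $t_1$ and $\partial_1^lG=\Delta^{(2)}_{k_2}\cdots\Delta^{(d)}_{k_d}\partial_1^lg$. Apply \eqref{eq:delta1} to $G(\cdot,t_2,\dots,t_d)$ and integrate the $p$-th power over $t_2,\dots,t_d$: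
\[
\|\Delta_{\mathbf k}g\|^p_{L_p(Q)}\le C2^{-prk_1}\sum_{l_1\le r}\|\Delta^{(2)}_{k_2}\cdots\Delta^{(d)}_{k_d}\partial_1^{l_1}g\|^p_{L_p(Q)} .
\]
Each $\partial_1^{l_1}g$ is again smooth, so the step can be repeated in $t_2,\dots,t_d$, and
\begin{equation}\label{eq:deltad}
\|\Delta_{\mathbf k}g\|_{L_p(Q)}\le C2^{-r|\mathbf k|_1}\|g\|_{W^r_p(Q)} .
\end{equation}
By Lemma~\ref{lem:embed}, smooth approximants converge in $W^r_p(Q)$ and uniformly, so \eqref{eq:deltad} holds for all $g\in W^r_p(Q)$.

\emph{Expansion.} The sums telescope: $\sum_{|\mathbf k|_\infty\le K}\Delta_{\mathbf k}=\mathcal I_K^{(1)}\cdots\mathcal I_K^{(d)}$. On each subcube of side $2^{-K}$ this operator depends only on values of $g$ in the subcube, has sup-norm bound independent of $K$ and reproduces constants. Its error there is at most $C$ times the oscillation of $g$ on the closed subcube, which tends to $0$ uniformly for continuous $g$. With \eqref{eq:deltad}, $g=\sum_{\mathbf k}\Delta_{\mathbf k}g$ absolutely in $L_p(Q)$.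

\emph{Truncation.} There are at most $(j+1)^{d-1}$ indices with $|\mathbf k|_1=j$. Hence $\sum_{|\mathbf k|_1\le K}\Delta_{\mathbf k}$ uses at most $(2r)^d(K+1)^{d-1}\sum_{j\le K}2^j\le C_0(K+1)^{d-1}2^K$ nodes, $C_0=2(2r)^d$. Since $K+i+1\le(K+1)(i+1)$, its error on the unit ball of $W^r_p(Q)$ is at most
\[
C\sum_{i\ge1}(K+i+1)^{d-1}2^{-r(K+i)}\le C(K+1)^{d-1}2^{-rK}.
\]
If $n\ge C_0$, let $K\ge0$ be the largest integer with $C_0(K+1)^{d-1}2^K\le n$ and let $S_n$ be this operator. Then $n<C_0(K+2)^{d-1}2^{K+1}\le2^dC_0(K+1)^{d-1}2^K$, so $n^s$ times the error is at most $C_s(K+1)^{(1+s)(d-1)}2^{(s-r)K}$, which is bounded in $K$ because $s<r$. If $n<C_0$, take $S_n=0$ and $C_s\ge C_0^s$.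
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and \ref{thm:B}}\label{sec:proofA}

\subsection{Upper bound}
Fix $s$ with $r_\lambda<s<r$, which is possible since $\theta<1$, and put $q=r_\lambda/s\in(0,1)$. Let $M\ge1$. By Proposition~\ref{prop:decay} it suffices to approximate each $f_{\mathbf m}$ with relative error $C(\pi(\mathbf m)/M)^{r_\lambda}$. This costs nothing if $\pi(\mathbf m)>M$, and otherwise dictates the number of points $n_{\mathbf m}=\lceil(M/\pi(\mathbf m))^q\rceil$. Define
\[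
\mathcal A_Mf=\sum_{\mathbf m\in\mathbb Z_*^d,\ \pi(\mathbf m)\le M}1_{I_{\mathbf m}}\cdot\big(S_{n_{\mathbf m}}f_{\mathbf m}\big)\circ A_{\mathbf m}^{-1}.
\]
This has the form $\sum_if(\mathbf x_i)\varphi_i$, where the $\mathbf x_i$ are images of nodes under the maps $A_{\mathbf m}$ and the $\varphi_i$ are bounded with bounded support, hence in $L_p(\mu)$.

\emph{Error.} For $\pi(\mathbf m)\le M$, Proposition~\ref{prop:cube} and $n_{\mathbf m}^{-s}\le(\pi(\mathbf m)/M)^{qs}$ give
\[
\|f_{\mathbf m}-S_{n_{\mathbf m}}f_{\mathbf m}\|_{L_p(Q)}\le C\big(\pi(\mathbf m)/M\big)^{r_\lambda}\|f_{\mathbf m}\|_{W^r_p(Q)} .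
\]
For $\pi(\mathbf m)>M$ the approximation is zero, and $\|f_{\mathbf m}\|_{L_p(Q)}\le(\pi(\mathbf m)/M)^{r_\lambda}\|f_{\mathbf m}\|_{W^r_p(Q)}$ because $r_\lambda>0$. By \eqref{eq:transfer} and Proposition~\ref{prop:decay},
\[
\|f-\mathcal A_Mf\|^p_{L_p(\mu)}\le CM^{-pr_\lambda}\sum_{\mathbf m}\pi(\mathbf m)^{pr_\lambda}\kappa_{\mathbf m}\|f_{\mathbf m}\|^p_{W^r_p(Q)}\le CM^{-pr_\lambda}\|f\|^p_{W^r_p(\mu)} .
\]

\emph{Number of points.} There are $2^d$ sign patterns and $n_{\mathbf m}\le2(M/\pi(\mathbf m))^q$, so Lemma~\ref{lem:count}(b) bounds the number of points by $2^{d+1}C_q\Phi(M)=C_1\Phi(M)$, where we may assume $C_1\ge1$. Given $n\ge\max(2,C_1)$, choose $M\ge1$ with $C_1\Phi(M)=n$. By Lemma~\ref{lem:count}(c),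
\[
\varrho_n\le CM^{-r_\lambda}\le Cn^{-r_\lambda}(\log n)^{r_\lambda(d-1)} .
\]
For the finitely many remaining $n\ge2$ use $\varrho_n\le1$.

\subsection{Lower bound}
Fix $0\ne\zeta_1\in C_c^\infty(0,1)$, put $\zeta(\mathbf t)=\prod_i\zeta_1(t_i)$, and let $\zeta_{\mathbf m}=\zeta\circ A_{\mathbf m}^{-1}$, extended by zero; it is smooth and supported in the interior of $I_{\mathbf m}$. We have $(D^{\mathbf k}\zeta_{\mathbf m})\circ A_{\mathbf m}=\prod_i\ell_{m_i}^{-k_i}D^{\mathbf k}\zeta$, and by \eqref{eq:len} $\prod_i\ell_{m_i}^{-k_i}\le\prod_i(\lambda|m_i|^\theta)^{k_i}\le\lambda^{rd}\pi(\mathbf m)^{r_\lambda}$ for $|\mathbf k|_\infty\le r$. By \eqref{eq:transfer},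
\[
\|\zeta_{\mathbf m}\|^p_{W^r_p(\mu)}\le C\kappa_{\mathbf m}\pi(\mathbf m)^{pr_\lambda},\qquad\|\zeta_{\mathbf m}\|^p_{L_p(\mu)}\ge c\,\kappa_{\mathbf m}.
\]
Let $E_M$ be the span of the $\zeta_{\mathbf m}$ with $\pi(\mathbf m)\le M$. The supports are disjoint, so $p$-th powers of both norms add over the cells, and
\begin{equation}\label{eq:bern}
\|f\|_{W^r_p(\mu)}\le C_2M^{r_\lambda}\|f\|_{L_p(\mu)}\quad(f\in E_M),\qquad\dim E_M=2^d\nu_d(M).
\end{equation}
For $n\ge2$ define $M\ge1$ by $\Phi(M)=\max\{1,(n+1)/(2^dc_0)\}$. Then $2^d\nu_d(M)\ge n+1$ by Lemma~\ref{lem:count}(a), and $\Phi(M)\asymp n$, so Lemma~\ref{lem:count}(c) gives $M^{-r_\lambda}\ge cn^{-r_\lambda}(\log n)^{r_\lambda(d-1)}$.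

For the sampling widths the conclusion is elementary. Given $n$ points, one of the at least $n+1$ disjoint cells $I_{\mathbf m}$ with $\pi(\mathbf m)\le M$ contains none of them. The function $f=\zeta_{\mathbf m}/\|\zeta_{\mathbf m}\|_{W^r_p(\mu)}\in\mathbf W^r_p$ vanishes at all the points, so for any $\varphi_1,\dots,\varphi_n$ the error equals $\|f\|_{L_p(\mu)}\ge C_2^{-1}M^{-r_\lambda}$. Together with the upper bound this already proves \eqref{eq:question}. For the other widths, \eqref{eq:tikh} and \eqref{eq:bern} give $d_n\ge C_2^{-1}M^{-r_\lambda}$, and \eqref{eq:chain} completes the proof of Theorem~\ref{thm:A}. \hfill$\square$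

\begin{remark}
The weight enters only through its bounded oscillation on cells and through $w'/w$ on $|x|\ge1$; its smoothness at the origin is never used, which is why the parity of $\lambda$ plays no role. The hypothesis $\lambda>1$ makes the cells shrink and $r_\lambda$ positive. The condition $p<\infty$ is used for the density of smooth functions and to add $p$-th powers over cells.
\end{remark}

\subsection{The case $0<\lambda\le1$}
Now the slope of $\log w$ stays bounded at infinity, so bumps need not shrink and there are infinitely many with the same ratio of norms.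

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $0<\lambda\le1$ the function $t^\lambda$ is subadditive on $[0,\infty)$, so $\big||x|^\lambda-|y|^\lambda\big|\le|x-y|^\lambda\le1$ when $|x-y|\le1$. Hence on each cube $Q_{\mathbf z}=\mathbf z+[0,1)^d$, $\mathbf z\in\mathbb Z^d$, we have $\sup w\le e^{ad}\inf w$. For a finite sum $f=\sum_{\mathbf z}c_{\mathbf z}\zeta(\cdot-\mathbf z)$, with $\zeta$ extended by zero, the supports are disjoint and
\[
\|f\|^p_{W^r_p(\mu)}\le\|\zeta\|^p_{W^r_p(Q)}\sum_{\mathbf z}|c_{\mathbf z}|^p\sup_{Q_{\mathbf z}}w\le e^{ad}\,\frac{\|\zeta\|^p_{W^r_p(Q)}}{\|\zeta\|^p_{L_p(Q)}}\,\|f\|^p_{L_p(\mu)} .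
\]
These $f$ form an infinite-dimensional space, so \eqref{eq:tikh} gives $d_n\ge c$ for all $n$. The other inequalities are \eqref{eq:chain}, whose proof does not use $\lambda>1$, and the last sentence follows from this and Theorem~\ref{thm:A}.
\end{proof}

\section{The asymptotic constant for $p=2$}\label{sec:C}

By Lemma~\ref{lem:hilbert}(a) we must count singular numbers. We do this in one variable, show that the singular numbers in $d$ variables are products, and count products.

\subsection{One variable}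
Let $H=W^r_2(\mathbb R;w)$ and $L=L_2(\mathbb R;w)$. By Theorem~\ref{thm:A} with $d=1$, $\delta_n\to0$, so the embedding is a norm limit of finite-rank operators and is compact. Fix real $e_k$ and $s_k$ as in \eqref{eq:eigen}. Splitting a complex function into real and imaginary parts shows that $(e_k)$ is an orthonormal basis of the complex space $H$ and that \eqref{eq:eigen} persists. So $N(\Lambda)$ may be estimated by Lemma~\ref{lem:hilbert}(b),(c) in the complex spaces, where Fourier series are available. Put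
\[
P(t)=\sum_{k=0}^rt^k,\qquad V(x)=\tfrac{a\lambda}2|x|^{\lambda-1}\operatorname{sgn}x,\qquad\text{so that }w'=-2Vw .
\]

The constant can be guessed as follows. If $f=w^{-1/2}g$, then $f'=w^{-1/2}(D+V)g$ with $D=d/dx$, so $\|f\|_H^2=\sum_k\|(D+V)^kg\|^2_{L_2(\mathbb R)}$ and $\|f\|_L=\|g\|_{L_2(\mathbb R)}$ whenever these expressions make sense. For $g$ concentrated near $x$ and oscillating like $e^{i\xi x}$ the ratio of the squared norms should be close to $P(\xi^2+V(x)^2)$. An interval of length $\ell$ carries frequencies at spacing $2\pi/\ell$, so $N(P(R^2))$ should be close to $1/2\pi$ times the area of $\{\xi^2+V(x)^2\le R^2\}$. With $X=R^{1/(\lambda-1)}$ we have $V(Xt)=RV(t)$ and $XR=R^{1/\theta}$, so this is $\frac1\pi\int\sqrt{(R^2-V^2)_+}\,dx=c_{\lambda,a}R^{1/\theta}$.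

\begin{proposition}\label{prop:weyl}
$N(P(R^2))\sim c_{\lambda,a}R^{1/\theta}$ as $R\to\infty$.
\end{proposition}

\begin{proof}
\emph{Localization.} We cut the line into intervals and freeze $V$ on each. Cutting costs about $r+1$ dimensions per interval, while an interval of length $\ell$ carries about $\ell R$ frequencies; so we take $\ell\approx\Omega/R$ and let $\Omega\to\infty$ at the end. Near $|x|=X$ the weight varies on such an interval by a factor exponential in $\Omega$, so it cannot be replaced by a constant as before. It can be replaced by an exponential.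

Let $C_r$ be the constant of Lemma~\ref{lem:tail}(b) for $p=2$, $j=r$, and fix $\beta>0$ with
\begin{equation}\label{eq:beta}
V(\beta)\ge1,\qquad\beta^{2r(\lambda-1)}>(r+1)C_r .
\end{equation}
The first condition gives $\frac1\pi\int_{-\beta}^\beta\sqrt{(1-V^2)_+}\,dt=c_{\lambda,a}$. Fix $\Omega>0$. For large $R$ let $\Lambda=P(R^2)$, $Y=\beta X\ge1$, and split $[-Y,Y]$ into $K=\lceil2\beta XR/\Omega\rceil$ intervals $J$ of equal length $\ell\le\Omega/R$ with midpoints $x_J$. Put $v_J=V(x_J)$ and $w_J(x)=w(x_J)e^{-2v_J(x-x_J)}$. On $J$,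
\[
\Big|\log\frac{w(x)}{w_J(x)}\Big|=2\Big|\int_{x_J}^x(V-v_J)\Big|\le2\ell\operatorname{osc}_JV\le\varepsilon_R,\qquad\varepsilon_R\to0\ \ (R\to\infty),
\]
with $\varepsilon_R$ independent of $J$. Indeed, for $\lambda\le2$ we have $|V(x)-V(y)|\le a\lambda|x-y|^{\lambda-1}$ (by subadditivity of $t^{\lambda-1}$ if $xy\ge0$, and from $|x|,|y|\le|x-y|$ otherwise), so $\ell\operatorname{osc}_JV\le C\ell^\lambda\le C(\Omega/R)^\lambda$. For $\lambda\ge2$, $|V'|\le CY^{\lambda-2}$ on $[-Y,Y]$, so $\ell\operatorname{osc}_JV\le C_\beta\ell^2X^{\lambda-2}\le C_\beta\Omega^2R^{-2+(\lambda-2)/(\lambda-1)}=C_\beta\Omega^2R^{-\lambda/(\lambda-1)}$.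

\emph{The frozen problem.} On $J$ write $f=e^{v_J(x-x_J)}g$. Then $f^{(k)}=e^{v_J(x-x_J)}(D+v_J)^kg$ and $|f^{(k)}|^2w_J=w(x_J)|(D+v_J)^kg|^2$. Suppose $g\in W^r_2(J)$ is \emph{periodic}, meaning that each $g^{(i)}$, $i<r$, takes equal values at the two endpoints. Let $c_j$ be the Fourier coefficients of $g$ in the basis $\ell^{-1/2}e^{i\xi_jx}$, $\xi_j=2\pi j/\ell$, $j\in\mathbb Z$. Integration by parts produces no boundary terms, so $(D+v_J)^kg$ has coefficients $(i\xi_j+v_J)^kc_j$ for $k\le r$, and Parseval's identity gives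
\begin{equation}\label{eq:parseval}
\sum_{k\le r}\int_J|f^{(k)}|^2w_J=w(x_J)\sum_jP(\xi_j^2+v_J^2)|c_j|^2,\qquad\int_J|f|^2w_J=w(x_J)\sum_j|c_j|^2 .
\end{equation}
For $\rho>0$ let $F_J(\rho)=\{j:\xi_j^2+v_J^2\le\rho^2\}$. Since $\#\{j\in\mathbb Z:|j|\le t\}=2\lfloor t\rfloor+1$ differs from $2t$ by at most $1$, the number $\#F_J(\rho)$ differs from $\frac\ell\pi\sqrt{(\rho^2-v_J^2)_+}$ by at most $1$. If $\rho=\rho(R)$ satisfies $\rho/R\to1$, then with $t_J=x_J/X$
\begin{equation}\label{eq:riemann}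
\frac1{XR}\sum_J\frac\ell\pi\sqrt{(\rho^2-v_J^2)_+}=\sum_J\frac\ell X\cdot\frac1\pi\sqrt{\big((\rho/R)^2-V(t_J)^2\big)_+}\ \longrightarrow\ c_{\lambda,a}:
\end{equation}
this is a Riemann sum on $[-\beta,\beta]$ with mesh $\ell/X\to0$, and replacing $\rho/R$ by $1$ changes each square root by at most $|(\rho/R)^2-1|^{1/2}$. Also $K/(XR)\to2\beta/\Omega$.

\emph{Lower bound.} The function $P$ increases from $1$ to $\infty$ on $[0,\infty)$, so for large $R$ there is $R'$ with $e^{2\varepsilon_R}P(R'^2)=\Lambda$. Then $P(R'^2)/P(R^2)\to1$, so $R'\to\infty$, and $P(t)\sim t^r$ gives $R'/R\to1$. On each $J$ take the trigonometric polynomials $g$ with frequencies in $F_J(R')$ such that $g^{(i)}$, $i<r$, vanish at the left endpoint; they form a space of dimension at least $\#F_J(R')-r$. By periodicity these derivatives vanish at the right endpoint too, and so do $f^{(i)}$, $i<r$; hence $f$ extended by zero lies in $H$. By \eqref{eq:parseval} and $e^{-\varepsilon_R}\le w/w_J\le e^{\varepsilon_R}$,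
\[
\|f\|_H^2\le e^{\varepsilon_R}P(R'^2)\int_J|f|^2w_J\le e^{2\varepsilon_R}P(R'^2)\|f\|_L^2=\Lambda\|f\|_L^2 .
\]
Functions from different $J$ are orthogonal in $H$ and in $L$, so the inequality holds on the direct sum. Lemma~\ref{lem:hilbert}(b) and \eqref{eq:riemann} give $\liminf N(\Lambda)/R^{1/\theta}\ge c_{\lambda,a}-2\beta(r+1)/\Omega$.

\emph{Upper bound.} Choose $R''$ with $e^{-2\varepsilon_R}P(R''^2)=\Lambda$; as before $R''/R\to1$. Let $G$ be the set of $f\in H$ such that on each $J$ the function $g$ is periodic ($r$ conditions) and $c_j=0$ for $j\in F_J(R'')$, and such that $f^{(i)}(\pm Y)=0$ for $i<r$. This is the common kernel of $\sum_J\big(r+\#F_J(R'')\big)+2r$ linear functionals. Let $f\in G$. If $f|_J\ne0$, all nonzero $c_j$ have $\xi_j^2+v_J^2>R''^2$, so by \eqref{eq:parseval}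
\[
\sum_{k\le r}\int_J|f^{(k)}|^2w>e^{-\varepsilon_R}P(R''^2)\int_J|f|^2w_J\ge\Lambda\int_J|f|^2w .
\]
On the tail $(Y,\infty)$, Lemma~\ref{lem:tail}(b) gives
\[
Y^{2r(\lambda-1)}\int_Y^\infty|f|^2w\le\int_Y^\infty x^{2r(\lambda-1)}|f|^2w\le C_r\sum_{k\le r}\int_Y^\infty|f^{(k)}|^2w .
\]
Here $Y^{2r(\lambda-1)}=\beta^{2r(\lambda-1)}R^{2r}>C_r(r+1)R^{2r}\ge C_r\Lambda$ for $R\ge1$, by \eqref{eq:beta}. So if $f\ne0$ on this tail, its contribution to $\|f\|_H^2$ exceeds $\Lambda$ times its contribution to $\|f\|_L^2$; the mirror statement of the lemma gives this for $(-\infty,-Y)$. Adding all pieces, $\|f\|_H^2>\Lambda\|f\|_L^2$ for $0\ne f\in G$. Lemma~\ref{lem:hilbert}(c) and \eqref{eq:riemann} give $\limsup N(\Lambda)/R^{1/\theta}\le c_{\lambda,a}+2\beta(r+1)/\Omega$.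

Since $\beta$ does not depend on $\Omega$, letting $\Omega\to\infty$ finishes the proof.
\end{proof}

Every large $\Lambda$ equals $P(R^2)$ for some $R$, and $\Lambda\sim R^{2r}$, so $N(\Lambda)\sim c_{\lambda,a}\Lambda^{1/(2r_\lambda)}$. Put $t_k=s_k^{-1/r_\lambda}$. Then $t_k\ge1$ because $s_1\le1$, and $t_k\le\tau$ means $s_k^{-2}\le\tau^{2r_\lambda}$, so
\begin{equation}\label{eq:N1}
N_1(\tau):=\#\{k:t_k\le\tau\}\sim c_{\lambda,a}\tau\qquad(\tau\to\infty).
\end{equation}
For the closed form of the constant, let $\gamma=1/(2(\lambda-1))$ and substitute $u=(a\lambda/2)^2t^{2(\lambda-1)}$, that is $t=(2/(a\lambda))^{1/(\lambda-1)}u^\gamma$, on the positive half-line: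
\[
c_{\lambda,a}=\frac2\pi\Big(\frac2{a\lambda}\Big)^{\frac1{\lambda-1}}\gamma\int_0^1u^{\gamma-1}(1-u)^{1/2}du=\frac1{\pi(\lambda-1)}\Big(\frac2{a\lambda}\Big)^{\frac1{\lambda-1}}\mathrm B\big(\gamma,\tfrac32\big).
\]

\subsection{Tensor structure}
We return to real spaces. Let $H_d=W^r_2(\mu)$, $L_d=L_2(\mu)$, and $e_{\mathbf k}(\mathbf x)=\prod_ie_{k_i}(x_i)$, $s_{\mathbf k}=\prod_is_{k_i}$ for $\mathbf k\in\mathbb N^d$. The norm of $H_d$ factorizes on products; what needs proof is that products span $H_d$.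

\begin{lemma}\label{lem:tensor}
$(e_{\mathbf k})$ is an orthonormal basis of $H_d$, and $\langle f,e_{\mathbf k}\rangle_{L_d}=s_{\mathbf k}^2\langle f,e_{\mathbf k}\rangle_{H_d}$ for all $f\in H_d$.
\end{lemma}

\begin{proof}
By \eqref{eq:eigen} the functions $e_k/s_k$ are orthonormal in $L$. They are complete there, since their span is dense in $H$, the embedding is continuous, and $H\supset C_c^\infty(\mathbb R)$ is dense in $L$. Hence the products $e_{\mathbf k}/s_{\mathbf k}$ form an orthonormal basis of $L_d$. Integrating by parts one variable at a time shows $D^{\mathbf l}e_{\mathbf k}=\prod_ie_{k_i}^{(l_i)}(x_i)$, so $e_{\mathbf k}\in H_d$ and $\langle e_{\mathbf k},e_{\mathbf j}\rangle_{H_d}=\prod_i\sum_{l\le r}\langle e_{k_i}^{(l)},e_{j_i}^{(l)}\rangle_L=\prod_i\langle e_{k_i},e_{j_i}\rangle_H$; the system is orthonormal in $H_d$.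

Let $f\in H_d$ and fix $l'=(l_2,\dots,l_d)$. By Lemma~\ref{lem:section} we can apply \eqref{eq:eigen} to almost every section of $D^{(0,l')}f$:
\[
\sum_{l_1\le r}\int D^{(l_1,l')}f\;e_{k_1}^{(l_1)}\,w\,dx_1=s_{k_1}^{-2}\int D^{(0,l')}f\;e_{k_1}\,w\,dx_1 .
\]
Multiply by $\prod_{i\ge2}e_{k_i}^{(l_i)}(x_i)w(x_i)$, integrate over $x'$ and sum over $l'$; Fubini's theorem applies because each integrand is a product of two functions in $L_d$. This gives
\[
\langle f,e_{\mathbf k}\rangle_{H_d}=s_{k_1}^{-2}\sum_{l'}\int D^{(0,l')}f\;e_{k_1}(x_1)\prod_{i\ge2}e_{k_i}^{(l_i)}(x_i)\,d\mu .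
\]
The same step in $x_2$, applied to the sections of $D^{(0,0,l_3,\dots,l_d)}f$, removes the sum over $l_2$ and yields the factor $s_{k_2}^{-2}$; after $d$ steps $\langle f,e_{\mathbf k}\rangle_{H_d}=s_{\mathbf k}^{-2}\langle f,e_{\mathbf k}\rangle_{L_d}$. If $f$ is $H_d$-orthogonal to all $e_{\mathbf k}$, it is $L_d$-orthogonal to them and so $f=0$.
\end{proof}

\subsection{Counting products}
Let $c=c_{\lambda,a}$, $\gamma_d=c^d/(d-1)!$ and $N_d(\tau)=\#\{\mathbf k\in\mathbb N^d:\prod_it_{k_i}\le\tau\}$. This is Lemma~\ref{lem:count}(a) with the integers replaced by a sequence of density $c$, and now the constant matters.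

\begin{lemma}\label{lem:products}
$N_d(\tau)\sim\gamma_d\,\tau(\log\tau)^{d-1}$ as $\tau\to\infty$.
\end{lemma}

\begin{proof}
For $d=1$ this is \eqref{eq:N1}. Let $d\ge2$, assume the claim for $d-1$, and fix $\eta>0$. The counting functions are bounded on bounded sets, so there is $C_\eta$ with
\[
|N_{d-1}(\sigma)-\gamma_{d-1}\sigma(\log\sigma)^{d-2}|\le\eta\,\sigma(\log\sigma)^{d-2}+C_\eta,\qquad|N_1(\sigma)-c\sigma|\le\eta\sigma+C_\eta
\]
for all $\sigma\ge1$ (with $0^0=1$). Since all $t_k\ge1$, $N_d(\tau)=\sum_{t_k\le\tau}N_{d-1}(\tau/t_k)$. With $h(u)=\frac\tau u(\log\frac\tau u)^{d-2}$ and $\Sigma=\sum_{t_k\le\tau}h(t_k)$ we get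
\begin{equation}\label{eq:NS}
|N_d(\tau)-\gamma_{d-1}\Sigma|\le\eta\Sigma+C_\eta N_1(\tau),\qquad N_1(\tau)=O(\tau).
\end{equation}
The function $h$ is smooth and decreasing on $[1,\tau]$, with $h(1)=\tau(\log\tau)^{d-2}$ and $h(\tau)\in\{0,1\}$. Summing $h(t_k)=h(\tau)-\int_{t_k}^\tau h'$ over $k$ gives $\Sigma=h(\tau)N_1(\tau)+\int_1^\tau N_1(u)|h'(u)|\,du$. Further, $\int_1^\tau|h'|\le h(1)$ and
\[
\int_1^\tau u|h'(u)|\,du=h(1)-\tau h(\tau)+\int_1^\tau h\,du,\qquad\int_1^\tau h\,du=\frac{\tau(\log\tau)^{d-1}}{d-1}.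
\]
Inserting $N_1(u)=cu+$ (an error at most $\eta u+C_\eta$),
\[
\Big|\Sigma-\frac c{d-1}\tau(\log\tau)^{d-1}\Big|\le\frac\eta{d-1}\tau(\log\tau)^{d-1}+O_\eta\big(\tau(1+\log\tau)^{d-2}\big).
\]
Combine this with \eqref{eq:NS}, divide by $\tau(\log\tau)^{d-1}$, and let $\tau\to\infty$ and then $\eta\to0$. The limit is $c\gamma_{d-1}/(d-1)=\gamma_d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\tau_1\le\tau_2\le\cdots$ be the products $\prod_it_{k_i}$ in increasing order; $\tau_n\to\infty$ because $N_d$ is finite. Since $s_{\mathbf k}=(\prod_it_{k_i})^{-r_\lambda}$, Lemmas~\ref{lem:tensor} and \ref{lem:hilbert}(a) give $d_n=\delta_n=\tau_{n+1}^{-r_\lambda}$. We have $N_d(\tau_n-1)<n\le N_d(\tau_n)$, and by Lemma~\ref{lem:products} both ends are asymptotic to $\gamma_d\tau_n(\log\tau_n)^{d-1}$. So $n\sim\gamma_d\tau_n(\log\tau_n)^{d-1}$; taking logarithms gives $\log n\sim\log\tau_n$, and therefore $\tau_n\sim n/(\gamma_d(\log n)^{d-1})$. The right side changes by a factor tending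 to $1$ when $n$ is replaced by $n+1$, so $d_n=\delta_n\sim\big(\gamma_d(\log n)^{d-1}/n\big)^{r_\lambda}$. The statement for $\varrho_n$ follows from $\varrho_n\ge d_n$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Dung} Dinh D\~ung, \emph{Weighted sampling recovery of functions with mixed smoothness}, arXiv:2405.16400 (2024).
\end{thebibliography}
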